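\title{Coherent sheaves on a curve of positive genus are determined by their tautological sheaves}

\begin{abstract}
Let $X$ be a smooth projective complex curve and $X^{[n]}$ its Hilbert scheme of $n$ points. Every coherent sheaf $E$ on $X$ has a tautological sheaf $E^{[n]}$ on $X^{[n]}$. We prove that if $X$ has genus $g\ge 1$, then $E^{[n]}\cong F^{[n]}$ implies $E\cong F$ for all coherent sheaves $E,F$ and all $n\ge1$, with no stability hypothesis. The proof computes all morphisms between tautological bundles: such a morphism is a matrix on $X^n$, and the poles of its entries are controlled by $h^0(\mathcal O_X(y))=1$. On $\mathbb P^1$ reconstruction fails for every $n\ge2$, and we determine exactly how.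
\end{abstract}

\section{Introduction}

Let $X$ be a smooth, connected, projective curve over $\mathbb C$ of genus $g$, and let $n\ge 1$. The Hilbert scheme $X^{[n]}$ parametrizes the closed subschemes $\xi\subset X$ of length $n$. It carries the universal family $\Xi_n\subset X^{[n]}\times X$, whose fiber over the point $\xi$ is the subscheme $\xi$, with projections
\[
X\xleftarrow{\ q\ }\Xi_n\xrightarrow{\ p\ }X^{[n]} .
\]
The \emph{tautological sheaf} of a coherent sheaf $E$ on $X$ is $E^{[n]}:=p_*q^*E$. If $E$ is a vector bundle of rank $r$, then $E^{[n]}$ is a vector bundle of rank $nr$ whose fiber at $\xi$ is $H^0(\xi,E|_\xi)$. When $\xi$ consists of $n$ distinct points, this is the direct sum of the $n$ fibers of $E$. So $E^{[n]}$ records the fibers of $E$ only $n$ at a time, and an abstract isomorphism $E^{[n]}\cong F^{[n]}$ has no reason to respect the summands. For $n=1$ nothing is lost, since $E^{[1]}=E$. For $n\ge2$ information can be lost: on $\mathbb P^1$ the bundles $\mathcal O\oplus\mathcal O$ and $\mathcal O(-1)\oplus\mathcal O(1)$ have isomorphic tautological bundles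 (Theorem~\ref{thm:P1}).

Recall that the slope of a nonzero vector bundle is $\mu(E)=\deg E/\operatorname{rk}E$, that $E$ is semistable if $\mu(E')\le\mu(E)$ for every nonzero subsheaf $E'\subset E$, and that the Harder--Narasimhan factors of $E$ are the quotients of its unique filtration with semistable quotients of strictly decreasing slopes. A sheaf is \emph{unstable} if it is not slope-semistable. For $g\ge2$ the following is known. If $E$ and $F$ are semistable vector bundles with $E^{[n]}\cong F^{[n]}$, then $E\cong F$. The same holds for vector bundles whose Harder--Narasimhan factors have slopes in a sufficiently small interval. Moreover, the torsion part of a coherent sheaf $E$ on a curve can be recovered from $E^{[n]}$. The question that we answer comes from Krug and Rennemo~\cite{KR}.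

\medskip
\noindent\textbf{Question.} \emph{Are there unstable sheaves $E\not\cong F$ on a curve of genus $g\ge2$ with $E^{[n]}\cong F^{[n]}$ for some $n\ge 2$?}
\medskip

The answer is no, and stability plays no role.

\begin{theorem}\label{thm:main}
Let $X$ be a smooth projective curve over $\mathbb C$ of genus $g\ge 1$, let $n\ge 1$, and let $E,F$ be coherent sheaves on $X$. If $E^{[n]}\cong F^{[n]}$, then $E\cong F$. More generally, if $E^{[n]}$ is a direct summand of $F^{[n]}$, then $E$ is a direct summand of $F$.
\end{theorem}

One could have expected the opposite, because tautological bundles have morphisms that do not come from $X$. The sheaf $\mathcal O^{[n]}=p_*\mathcal O_{\Xi_n}$ is a locally free sheaf of algebras of rank $n$ on $X^{[n]}$. It has a unit $1\colon\mathcal O\to\mathcal O^{[n]}$ and a trace $\operatorname{tr}\colon\mathcal O^{[n]}\to\mathcal O$, which sends a local section to the trace of multiplication by it. For vector bundles $E,F$ and sections $a\in H^0(F)=\operatorname{Hom}(\mathcal O,F)$, $\alpha\in H^0(E^\vee)=\operatorname{Hom}(E,\mathcal O)$, let $\Phi_{a\otimes\alpha}$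 be the composite
\begin{equation}\label{eq:Phi}
E^{[n]}\xrightarrow{\ \alpha^{[n]}\ }\mathcal O^{[n]}\xrightarrow{\ \operatorname{tr}\ }\mathcal O\xrightarrow{\ 1\ }\mathcal O^{[n]}\xrightarrow{\ a^{[n]}\ }F^{[n]} .
\end{equation}
It is bilinear in $(a,\alpha)$, so $\Phi_s$ is defined for all $s\in H^0(F)\otimes H^0(E^\vee)$. These morphisms mix the fibers of $E$ and $F$ at different points. If $E$ and $F$ are semistable of the same slope $\mu\neq0$, there are none: for $\mu<0$ a nonzero section of $F$ would span a subsheaf of slope $0>\mu$, and for $\mu>0$ the image of a nonzero map $E\to\mathcal O$ would be a quotient of slope $\le 0<\mu$. For unstable bundles such as $E=F=\mathcal O(y)\oplus\mathcal O(-y)$ with $y\in X$ they are present, and one might hope to build an exotic isomorphism out of them. The next theorem says that in positive genus the $\Phi_s$ are the only new morphisms, and that they can be discarded compatibly with composition.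

\begin{theorem}\label{thm:hom}
Let $g\ge1$ and $n\ge 2$, and let $E,F$ be vector bundles on $X$. Then the map
\[
\operatorname{Hom}(E,F)\oplus \big(H^0(F)\otimes H^0(E^\vee)\big)\longrightarrow\operatorname{Hom}(E^{[n]},F^{[n]}),\qquad (h,s)\longmapsto h^{[n]}+\Phi_s,
\]
is an isomorphism. If $G$ is a third vector bundle and $(k,t)$ represents a morphism $F^{[n]}\to G^{[n]}$, then its composite with the morphism represented by $(h,s)$ has first component $k\circ h$.
\end{theorem}

Thus an isomorphism $E^{[n]}\to F^{[n]}$ and its inverse have first components that are inverse to each other; this is Theorem~\ref{thm:main} for vector bundles. There are two further consequences. Let $D^b(X)$ be the bounded derived category of coherent sheaves; the functor $E\mapsto E^{[n]}$ is exact, so it acts on complexes term by term.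

\begin{corollary}\label{cor:derived}
Let $g\ge1$ and $n\ge 1$. If $E^\bullet,F^\bullet\in D^b(X)$ satisfy $(E^{\bullet})^{[n]}\cong (F^{\bullet})^{[n]}$ in $D^b(X^{[n]})$, then $E^\bullet\cong F^\bullet$.
\end{corollary}

\begin{corollary}\label{cor:indec}
Let $g\ge 1$ and $n\ge2$. If $E\not\cong\mathcal O_X$ is an indecomposable vector bundle, then $E^{[n]}$ is indecomposable. Moreover $\mathcal O_X^{[n]}=\mathcal O\oplus B_n$ with $\operatorname{End}(B_n)=\mathbb C$.
\end{corollary}

The bound $g\ge1$ is sharp. Every coherent sheaf on $\mathbb P^1$ is the direct sum of a torsion sheaf and finitely many line bundles $\mathcal O(k)$, so the following theorem covers all pairs of coherent sheaves.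

\begin{theorem}\label{thm:P1}
Let $X=\mathbb P^1$ and $n\ge2$. Let $E=T\oplus\bigoplus_k\mathcal O(k)^{a_k}$ and $F=T'\oplus\bigoplus_k\mathcal O(k)^{b_k}$ with $T,T'$ torsion. Then $E^{[n]}\cong F^{[n]}$ if and only if $T\cong T'$, $a_k=b_k$ for all $k\notin[-1,n-1]$, and
\[
\sum_{k=-1}^{n-1}a_k=\sum_{k=-1}^{n-1}b_k,\qquad \sum_{k=-1}^{n-1}ka_k=\sum_{k=-1}^{n-1}kb_k .
\]
For example, $(\mathcal O\oplus\mathcal O)^{[n]}\cong(\mathcal O(-1)\oplus\mathcal O(1))^{[n]}$.
\end{theorem}

Section~\ref{sec:matrix} attaches a matrix to a morphism of tautological bundles. Section~\ref{sec:two} determines this matrix by hand for $n=2$, and Section~\ref{sec:general} does so for all $n$. Section~\ref{sec:comp} proves Theorem~\ref{thm:hom} and Corollary~\ref{cor:indec}, Section~\ref{sec:torsion} passes to coherent sheaves and complexes, and Section~\ref{sec:P1} treats $\mathbb P^1$.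

\section{The matrix of a morphism}\label{sec:matrix}

A variety is an integral separated scheme of finite type over $\mathbb C$, and points are closed points. The fiber of a vector bundle $M$ at a point $x$ is written $M|_x$. We often use that \emph{a section of a vector bundle on a variety that vanishes at all points of a dense open subset is zero}, and refer to this as density. In this section the genus is arbitrary.

\subsection*{Families of divisors}
Since $X$ is a smooth curve, its subschemes of length $n$ are the effective divisors $x_1+\dots+x_n$ of degree $n$. The scheme $X^{[n]}$ is a smooth projective variety of dimension $n$, and the reduced $\xi$, those with $n$ distinct points, form a dense open subset. The universal property says: if $S$ is a variety and $Z\subset S\times X$ is a closed subscheme that is finite and flat of degree $n$ over $S$, then $Z$ is the pullback of $\Xi_n$ under a unique morphism $\kappa\colon S\to X^{[n]}$. An effective Cartier divisor $Z\subset S\times X$ that cuts out a divisor of degree $n$ on every fiber $\{s\}\times X$ is such a subscheme.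

The morphism $p$ is finite and flat of degree $n$, so $p_*$ is exact, preserves coherence, and sends vector bundles to vector bundles. The morphism $q$ is flat. Indeed, $p$ is finite and flat, so every associated point of $\Xi_n$ is the generic point of a component of dimension $n$; such a component dominates $X$, because the fiber of $q$ over $x$ is the set $x+X^{[n-1]}$ of dimension $n-1$; and over a smooth curve this condition on associated points is flatness. Hence $E\mapsto E^{[n]}$ is an exact functor on coherent sheaves.

Direct image of quasi-coherent sheaves along an affine morphism commutes with every base change. For $p$ and $\kappa$ as above this gives, for every coherent sheaf $E$ and naturally in $E$,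
\begin{equation}\label{eq:bc}
\kappa^*E^{[n]}\cong \operatorname{pr}_{S*}\big(\mathcal O_Z\otimes \operatorname{pr}_X^*E\big).
\end{equation}

\subsection*{Components}
Let $E,F$ be vector bundles and $\Phi\colon E^{[n]}\to F^{[n]}$ a morphism. For $S$ a point, \eqref{eq:bc} gives $E^{[n]}|_\xi=H^0(\xi,E|_\xi)$, which for reduced $\xi$ is $\bigoplus_{x\in\xi}E|_x$. So the fiber of $\Phi$ at a reduced $\xi$ has \emph{components}
\[
\Phi_\xi^{z,w}\colon E|_w\to F|_z,\qquad z,w\in\xi .
\]
By density, applied to the bundle $\mathcal Hom(E^{[n]},F^{[n]})$ on $X^{[n]}$, the morphism $\Phi$ is determined by its components.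

The components of the morphisms in Theorem~\ref{thm:hom} are easy to write down. By the K\"unneth formula, $H^0(F)\otimes H^0(E^\vee)=H^0(X\times X,F\boxtimes E^\vee)$, so an element $s$ of this space has values $s(z,w)\in\operatorname{Hom}(E|_w,F|_z)$. At a reduced $\xi$ the algebra $\mathcal O^{[n]}|_\xi$ is the algebra of functions on the set $\xi$; the trace is the sum of the values and the unit is the constant function $1$. Therefore \eqref{eq:Phi} sends $(v_w)_{w\in\xi}$ to $\big(a(z)\sum_w\alpha(w)v_w\big)_{z\in \xi}$, while $h^{[n]}$ sends it to $(h(z)v_z)_{z\in\xi}$. Hence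
\begin{equation}\label{eq:comp}
(h^{[n]}+\Phi_s)_\xi^{z,w}=\delta_{zw}\,h(z)+s(z,w).
\end{equation}
The first part of Theorem~\ref{thm:hom} thus asserts two things about an arbitrary $\Phi$: the component $\Phi_\xi^{z,w}$ does not depend on the remaining points of $\xi$, and it stays regular as $z$ and $w$ collide.

\subsection*{Ordering the points}
To study the components as sections of bundles we must be able to name the points of $\xi$, so we pull back to $X^n$. Write points of $X^n\times X$ as $(x_1,\dots,x_n,y)$, using the same letters for the projections, and let $\Delta\subset X\times X$ be the diagonal. Put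
\[
\Gamma_i=\{y=x_i\},\qquad \Delta_{ij}=\{x_i=x_j\}\subset X^n,\qquad D_j=\sum_{i\ne j}\Delta_{ij},\qquad U=X^n\setminus\bigcup_{i<j}\Delta_{ij}.
\]
The $\Gamma_i$ and $\Delta_{ij}$ are pullbacks of $\Delta$, hence effective Cartier divisors. The divisor $\Gamma=\Gamma_1+\dots+\Gamma_n$ cuts out $x_1+\dots+x_n$ on the fiber over $(x_1,\dots,x_n)$, so it is classified by a morphism $\pi\colon X^n\to X^{[n]}$, and $\pi(U)$ is the set of reduced $\xi$. Let $\rho\colon X^n\times X\to X^n$ be the projection and $E_i=x_i^*E$. By \eqref{eq:bc},
\[
V_E:=\pi^*E^{[n]}=\rho_*(\mathcal O_\Gamma\otimes y^*E).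
\]
The projection $\rho$ maps $\Gamma_j$ isomorphically onto $X^n$, and $y=x_j$ on $\Gamma_j$. So restriction to the $\Gamma_j$ defines a map $V_E\to\bigoplus_jE_j$. Over $U$ the $\Gamma_j$ are disjoint and this map is an isomorphism; at a point of $U$ it is the decomposition $H^0(\xi,E|_\xi)=\bigoplus_jE|_{x_j}$. Since $V_E$ is a vector bundle, density shows that the map is injective, and we regard $V_E$ as a subsheaf of $\bigoplus_jE_j$.

Over $U$, the morphism $\pi^*\Phi\colon V_E\to V_F$ is therefore a matrix $(\varphi_{ij})$ of morphisms $\varphi_{ij}\colon E_j|_U\to F_i|_U$, and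
\begin{equation}\label{eq:sym}
\varphi_{ij}(x_1,\dots,x_n)=\Phi^{x_i,x_j}_{x_1+\dots+x_n}.
\end{equation}
The entries are regular only on $U$. The problem is to control them along the diagonals, where $V_E$ is smaller than $\bigoplus_jE_j$.

\section{Two points}\label{sec:two}

The whole argument is visible for $n=2$. Here $U=(X\times X)\setminus\Delta$. The injectivity of $V_{\mathcal O}\to\mathcal O\oplus\mathcal O$ says that the ideal of $\Gamma$ is $I_{\Gamma_1}\cap I_{\Gamma_2}$, so there is an exact sequence $0\to\mathcal O_\Gamma\to\mathcal O_{\Gamma_1}\oplus\mathcal O_{\Gamma_2}\to\mathcal O_{\Gamma_1\cap\Gamma_2}\to0$ whose second map is the difference. The projection $\rho$ maps $\Gamma_1\cap\Gamma_2$ isomorphically onto $\Delta$. Hence $V_E$ consists of the pairs $(e_1,e_2)$ of local sections of $E_1$ and $E_2$ that agree along $\Delta$.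

Fix $x_0\in X$, a local coordinate $t$ at $x_0$, and the local equation $\delta=t(x_1)-t(x_2)$ of $\Delta$ near $(x_0,x_0)$. For a local section $e$ of $E$ near $x_0$, the sheaf $V_E$ has the sections
\[
(\delta\, e(x_1),0),\qquad (0,\delta\, e(x_2)),\qquad (e(x_1),e(x_2)).
\]
The matrix of $\Phi$ sends them into $V_F\subset F_1\oplus F_2$. From the first two we learn that every $\delta\varphi_{ij}$ is regular: \emph{the entries have at most simple poles along $\Delta$}. From the third we learn that $\varphi_{11}\,e(x_1)+\varphi_{12}\,e(x_2)$ is regular: \emph{the poles in a row cancel}.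

Locally nothing more can be said about poles. For trivial line bundles the divided difference matrix
\begin{equation}\label{eq:divdiff}
\frac1{\delta}\begin{pmatrix}1&-1\\ 1&-1\end{pmatrix}\colon\ (e_1,e_2)\longmapsto \frac{e_1-e_2}{\delta}\,(1,1)
\end{equation}
preserves $V_{\mathcal O}$ and has poles. A global input is needed, and it is the following.

\begin{lemma}\label{lem:genus}
If $g\ge1$, then $H^0(X,\mathcal O_X(y))=\mathbb C\cdot 1$ for every $y\in X$.
\end{lemma}

\begin{proof}
A nonconstant rational function whose only pole is a simple pole at $y$ would be a morphism $X\to\mathbb P^1$ of degree $1$, hence an isomorphism.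
\end{proof}

Let $g\ge 1$ and look at the diagonal entry $\varphi_{11}(x_1,x_2)\in\operatorname{Hom}(E|_{x_1},F|_{x_1})$. For fixed $x_1=z$ it is a function of $x_2$ with values in a \emph{fixed} vector space and with at most a simple pole at $z$. By Lemma~\ref{lem:genus} it is constant: $\varphi_{11}(z,x_2)=f(z)$. For $c\in X$ the formula $f(z)=\varphi_{11}(z,c)$ shows that $f$ is regular on $X\setminus\{c\}$, and two choices of $c$ give $f\in\operatorname{Hom}(E,F)$. So $\varphi_{11}$ has no pole. Since the poles in the first row cancel, $\varphi_{12}\,e(x_2)$ is regular for every $e$ in a local frame, and $s:=\varphi_{12}$ is a global section of $F\boxtimes E^\vee$. Exchanging the two points in \eqref{eq:sym} gives the second row, and the matrix is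
\[
\begin{pmatrix} f(x_1)& s(x_1,x_2)\\ s(x_2,x_1)& f(x_2)\end{pmatrix}
=\begin{pmatrix} h(x_1)&0\\0&h(x_2)\end{pmatrix}+\begin{pmatrix} s(x_1,x_1)& s(x_1,x_2)\\ s(x_2,x_1)& s(x_2,x_2)\end{pmatrix}
\]
with $h=f-s|_\Delta$. By \eqref{eq:comp}, $\Phi=h^{[2]}+\Phi_s$. The order of the steps matters: Lemma~\ref{lem:genus} does not apply to $\varphi_{12}(z,w)\in\operatorname{Hom}(E|_w,F|_z)$, because both variables are tied to the bundles. Its pole disappears only because it is the negative of the pole of $\varphi_{11}$.

\begin{example}\label{ex:P1}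
On $\mathbb P^1$ the matrix \eqref{eq:divdiff} does come from a global morphism. The evaluation map $H^0(\mathcal O(1))\otimes\mathcal O\to\mathcal O(1)^{[2]}$ is an isomorphism: both sides have rank $2$, and the kernel at $\xi$ is $H^0(\mathcal O(1)(-\xi))=H^0(\mathcal O(-1))=0$. Trivialize $\mathcal O(1)$ on $\mathbb A^1$ so that its global sections are the polynomials $\lambda+\nu t$. Composing the inverse of evaluation with $\lambda+\nu t\mapsto\nu$ and then with the unit gives a morphism $\mathcal O(1)^{[2]}\to\mathcal O^{[2]}$. A polynomial $\lambda+\nu t$ with values $e_1,e_2$ at $x_1,x_2$ has $\nu=(e_1-e_2)/\delta$, so the matrix is \eqref{eq:divdiff}. This morphism is nonzero, whereas $\operatorname{Hom}(\mathcal O(1),\mathcal O)=0$ and $H^0(\mathcal O(1)^\vee)=0$. So Theorem~\ref{thm:hom} fails for $g=0$, and the diagonal entry $1/(t(x_1)-t(x_2))$ is, as a function of $x_2$, exactly of the kind that Lemma~\ref{lem:genus} excludes.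
\end{example}

\section{The matrix entries for any number of points}\label{sec:general}

Let $n\ge2$ and let $E,F$ be vector bundles. Two things change for $n\geq 3$. The sheaf $V_E$ is more complicated where several points collide, so we do not describe it and only exhibit the two kinds of test sections used above. And the off-diagonal entry $\varphi_{ij}$ could depend on the $n-2$ points other than $x_i,x_j$, which must be excluded by a second use of Lemma~\ref{lem:genus}.

\begin{lemma}[Test sections]\label{lem:test}
Inside $\bigoplus_jE_j$ the following hold, in any genus.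
\begin{enumerate}
\item[(i)] For each $j$, the subsheaf $E_j(-D_j)$ of the $j$-th summand is contained in $V_E$.
\item[(ii)] For $W\subset X$ open and $e\in H^0(W,E)$, the section $(e(x_1),\dots,e(x_n))$ over $W^n$ lies in $V_E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Sections of $V_E$ with only the $j$-th entry nonzero are sections on $\Gamma$ that vanish on the other $\Gamma_i$. So put $R_j=\sum_{i\ne j}\Gamma_i$ and let $K_j$ be the kernel of $\mathcal O_\Gamma\to\mathcal O_{R_j}$. Since $I_\Gamma=I_{R_j}I_{\Gamma_j}$, we have $K_j=I_{R_j}/I_{R_j}I_{\Gamma_j}=\mathcal O(-R_j)|_{\Gamma_j}$. For $i\neq j$ the map $\mathcal O_\Gamma\to\mathcal O_{\Gamma_i}$ factors through $\mathcal O_{R_j}$, so it kills $K_j$. The map $K_j\to\mathcal O_{\Gamma_j}$ is the restriction to $\Gamma_j$ of the inclusion $\mathcal O(-R_j)\subset\mathcal O$. Under $\Gamma_j\cong X^n$ the divisor $\Gamma_i$ restricts to $\Delta_{ij}$, so $R_j$ restricts to $D_j$ and this map is the inclusion $\mathcal O(-D_j)\subset\mathcal O$. Now tensor with $y^*E$ and apply $\rho_*$.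

(ii) The part of $\Gamma$ over $W^n$ lies in $W^n\times W$. The section $e(y)$ of $\mathcal O_\Gamma\otimes y^*E$ on it restricts to $e(x_j)$ on $\Gamma_j$.
\end{proof}

Let $\Phi\colon E^{[n]}\to F^{[n]}$ have matrix $(\varphi_{ij})$. By Lemma~\ref{lem:test}(i) there is the composite $E_j(-D_j)\subset V_E\to V_F\subset\bigoplus_lF_l\to F_i$, defined on all of $X^n$ and equal to $\varphi_{ij}$ on $U$. Hence $\varphi_{ij}$ extends to a section
\begin{equation}\label{eq:pole}
\varphi_{ij}\in H^0\big(X^n,\ F_i\otimes E_j^\vee\otimes\mathcal O(D_j)\big).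
\end{equation}
The entries in column $j$ have at most simple poles, and only along the diagonals that involve $x_j$. In particular, as a function of a variable $x_k$ with $k\ne i,j$, the entry $\varphi_{ij}$ has a single possible pole, at $x_k=x_j$. This is the situation of Lemma~\ref{lem:genus}; we need its version in families.

\begin{lemma}[Free variables]\label{lem:free}
Let $g\ge1$. Let $S$ be a variety, $\tau\colon S\to X$ a morphism, $M$ a vector bundle on $S$, and $m\ge0$. On $Y=S\times X^m$, with points $(\sigma,u_1,\dots,u_m)$ and projection $\operatorname{pr}\colon Y\to S$, let $D=\sum_{k=1}^m\{u_k=\tau(\sigma)\}$. Then every section of $\operatorname{pr}^*M\otimes\mathcal O(D)$ is the product of $\operatorname{pr}^*\psi$, for some $\psi\in H^0(S,M)$, with the canonical section $1$ of $\mathcal O(D)$.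
\end{lemma}

\begin{proof}
Let $\varphi$ be such a section. On $Y^\circ=Y\setminus D$ the section $1$ trivializes $\mathcal O(D)$, and $\varphi$ is a section $\varphi^\circ$ of $\operatorname{pr}^*M$. Fix $\sigma\in S$ and put $y=\tau(\sigma)$. On the fiber $X^m$ over $\sigma$ the line bundle $\mathcal O(D)$ restricts to $\mathcal O(y)\boxtimes\dots\boxtimes\mathcal O(y)$, and $1$ restricts to $1\boxtimes\dots\boxtimes1$. By the K\"unneth formula and Lemma~\ref{lem:genus}, this section spans the global sections. So there is a vector $\psi(\sigma)\in M|_\sigma$ with $\varphi^\circ(\sigma,u)=\psi(\sigma)$ for all $u\in(X\setminus\{y\})^m$.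

For $c\in X$ let $S_c=S\setminus\tau^{-1}(c)$. The morphism $S_c\to Y^\circ$, $\sigma\mapsto(\sigma,c,\dots,c)$, pulls $\varphi^\circ$ back to a regular section of $M|_{S_c}$ with values $\psi(\sigma)$. For $c\ne c'$ the open sets $S_c$ and $S_{c'}$ cover $S$, and the two sections have the same values on the overlap. They glue to $\psi\in H^0(S,M)$. The section $\varphi-\operatorname{pr}^*\psi\cdot1$ vanishes at all points of $Y^\circ$, so it is zero by density.
\end{proof}

\begin{proposition}\label{prop:entries}
Let $g\ge1$, $n\ge2$. For every morphism $\Phi\colon E^{[n]}\to F^{[n]}$ there are $h\in\operatorname{Hom}(E,F)$ and $s\in H^0(F)\otimes H^0(E^\vee)$ with $\Phi_\xi^{z,w}=\delta_{zw}h(z)+s(z,w)$ for all reduced $\xi$ and all $z,w\in\xi$.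
\end{proposition}

\begin{proof}
\emph{Diagonal entries.} Apply Lemma~\ref{lem:free} to \eqref{eq:pole} with $i=j$. Here $S=X$ is the $j$-th factor of $X^n$, $\tau=\mathrm{id}$, $M=F\otimes E^\vee$, $m=n-1$ and $D=D_j$. We obtain $f_j\in\operatorname{Hom}(E,F)$ with $\varphi_{jj}=f_j(x_j)$ on $U$. Given $z\in X$, choose a reduced $\xi\ni z$ and order its points with $z$ in position $j$. Then \eqref{eq:sym} gives $f_j(z)=\Phi_\xi^{z,z}$. The right side does not involve $j$, so all $f_j$ equal one morphism $f$.

\emph{Off-diagonal entries.} Let $i\neq j$. The divisor $\Delta_{ij}$ is the pullback of $\Delta$ under $(x_i,x_j)\colon X^n\to X\times X$, so the bundle in \eqref{eq:pole} is the pullback of $M=(F\boxtimes E^\vee)(\Delta)$ tensored with $\mathcal O(D)$, where $D=D_j-\Delta_{ij}=\sum_{k\ne i,j}\Delta_{kj}$. Apply Lemma~\ref{lem:free} with $S=X\times X$ the product of the $i$-th and $j$-th factors, $\tau=x_j$ and $m=n-2$. We obtain $s_{ij}\in H^0(X\times X,(F\boxtimes E^\vee)(\Delta))$ with $\varphi_{ij}=s_{ij}(x_i,x_j)$ on $U$. For $z\ne w$ choose a reduced $\xi\ni z,w$ and order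 it with $z,w$ in positions $i,j$. Then $s_{ij}(z,w)=\Phi_\xi^{z,w}$, so by density all $s_{ij}$ with $i\neq j$ equal one section $s$.

\emph{The section $s$ has no pole along $\Delta$.} Let $W\subset X$ be a nonempty open set on which $E$ is trivial, and let $e\in H^0(W,E)$. Apply $\pi^*\Phi$ to the section of Lemma~\ref{lem:test}(ii) and take the first component. The result is a regular section $r$ of $F_1$ on $W^n$, and on $U\cap W^n$,
\[
s(x_1,x_2)\,e(x_2)=r-f(x_1)e(x_1)-\sum_{j\ge3}s(x_1,x_j)\,e(x_j).
\]
The right side is a regular section of $F_1$ on the open set $N=W^n\setminus\bigcup_{j\ge3}\Delta_{1j}$. The left side is a section of $F_1(\Delta_{12})$ on $W^n$. By density the two sides agree on $N$ as sections of $F_1(\Delta_{12})$, so the left side vanishes, as a section of $F_1(\Delta_{12})$, at every point of $N\cap \Delta_{12}$. For every $x_0\in W$ there is a point $(x_0,x_0,c_3,\dots,c_n)\in N\cap\Delta_{12}$: take any $c_j\in W\setminus\{x_0\}$. Letting $e$ run through a frame of $E|_W$, we see that the value of $s$ in the fiber of $(F\boxtimes E^\vee)(\Delta)$ at $(x_0,x_0)$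 is zero. Such sets $W$ cover $X$, so $s$ vanishes along the reduced divisor $\Delta$ as a section of $(F\boxtimes E^\vee)(\Delta)$. This means $s\in H^0(X\times X,F\boxtimes E^\vee)=H^0(F)\otimes H^0(E^\vee)$.

Now $s|_\Delta\in\operatorname{Hom}(E,F)$ is defined. With $h=f-s|_\Delta$ we have $\Phi_\xi^{z,z}=f(z)=h(z)+s(z,z)$, and $\Phi_\xi^{z,w}=s(z,w)$ for $z\neq w$.
\end{proof}

The hypothesis $g\ge1$ has entered only through Lemma~\ref{lem:genus}.

\section{Composition and endomorphism rings}\label{sec:comp}

\begin{proof}[Proof of Theorem~\ref{thm:hom}]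
The map $(h,s)\mapsto h^{[n]}+\Phi_s$ is linear. It is surjective: given $\Phi$, take $(h,s)$ from Proposition~\ref{prop:entries}; by \eqref{eq:comp} the morphisms $\Phi$ and $h^{[n]}+\Phi_s$ have the same components, so they are equal. It is injective: suppose $h^{[n]}+\Phi_s=0$. Since $n\ge2$, any two points $z\ne w$ lie in a reduced $\xi$, so $s(z,w)=0$ off the diagonal and $s=0$ by density. Then the diagonal components give $h=0$.

Let $\Phi\colon E^{[n]}\to F^{[n]}$ correspond to $(h,s)$ and $\Psi\colon F^{[n]}\to G^{[n]}$ to $(k,t)$. Write $s=\sum_\mu a_\mu\otimes\alpha_\mu$ with $a_\mu\in H^0(F)$, $\alpha_\mu\in H^0(E^\vee)$, and $t=\sum_\nu b_\nu\otimes\beta_\nu$ with $b_\nu\in H^0(G)$, $\beta_\nu\in H^0(F^\vee)$. The components of $\Psi\Phi$ at a reduced $\xi$ are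
\begin{align*}
(\Psi\Phi)^{z,w}_\xi&=\sum_{v\in\xi}\big(\delta_{zv}k(z)+t(z,v)\big)\big(\delta_{vw}h(w)+s(v,w)\big)\\
&=\delta_{zw}\,(kh)(z)+k(z)s(z,w)+t(z,w)h(w)+\sum_{v\in\xi}t(z,v)s(v,w).
\end{align*}
In the last sum, $t(z,v)s(v,w)=\sum_{\mu,\nu}\beta_\nu(a_\mu)(v)\;b_\nu(z)\,\alpha_\mu(w)$. Since $X$ is projective and connected, $\beta_\nu(a_\mu)\in H^0(\mathcal O_X)=\mathbb C$ is constant, and the $n$ terms of the sum over $v$ are equal. Hence $(\Psi\Phi)^{z,w}_\xi=\delta_{zw}(kh)(z)+u(z,w)$ with
\begin{equation}\label{eq:u}
u=\sum_\mu k(a_\mu)\otimes\alpha_\mu+\sum_\nu b_\nu\otimes\beta_\nu h+n\sum_{\mu,\nu}\beta_\nu(a_\mu)\, b_\nu\otimes\alpha_\mu\ \in H^0(G)\otimes H^0(E^\vee),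
\end{equation}
and $\Psi\Phi$ corresponds to $(kh,u)$.
\end{proof}

For $n=1$ there are no off-diagonal components, $\Phi_s=s|_\Delta$ is itself a morphism $E\to F$, and the pair $(h,s)$ is not unique in general. This is why Theorem~\ref{thm:hom} assumes $n\ge2$.

\begin{proof}[Proof of Corollary~\ref{cor:indec}]
Let $A=\operatorname{End}(E^{[n]})$. By Theorem~\ref{thm:hom}, $(h,s)\mapsto h$ is a ring homomorphism $A\to\operatorname{End}(E)$. It preserves the identity, because $\mathrm{id}_{E^{[n]}}=(\mathrm{id}_E)^{[n]}$ corresponds to $(\mathrm{id}_E,0)$. Its kernel is $I=H^0(E)\otimes H^0(E^\vee)$, and by \eqref{eq:u} with $h=k=0$ the multiplication in $I$ is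
\[
(b\otimes\beta)(a\otimes\alpha)=n\,\beta(a)\;b\otimes\alpha .
\]
A nonzero coherent sheaf is indecomposable if and only if $0$ and $1$ are the only idempotents of its endomorphism ring.

Let $E\not\cong\mathcal O$ be indecomposable. If $\beta(a)\ne0$ for some $a\in H^0(E)$, $\beta\in H^0(E^\vee)$, then $\mathcal O\xrightarrow{a}E\xrightarrow{\beta}\mathcal O$ is a nonzero scalar, so $\mathcal O$ is a direct summand of $E$ and $E\cong\mathcal O$, which is excluded. Hence $I^2=0$. An idempotent $\theta\in A$ maps to $0$ or $1$ in $\operatorname{End}(E)$, so $\theta$ or $1-\theta$ is an idempotent in $I$ and therefore zero. Thus $E^{[n]}$, which is nonzero, is indecomposable.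

Let $E=\mathcal O$. Then $A=\mathbb C\,\mathrm{id}\oplus\mathbb C\,\epsilon$, where $\epsilon=\Phi_{1\otimes1}$ is the trace followed by the unit, and $\epsilon^2=n\epsilon$. The trace of the unit is $n$, so $\frac1n\operatorname{tr}$ splits the unit $\mathcal O\to\mathcal O^{[n]}$. This gives $\mathcal O^{[n]}=\mathcal O\oplus B_n$ with $B_n=\ker(\operatorname{tr})$, and the projector onto the first summand is $\theta=\epsilon/n$. The orthogonal idempotents $\theta$ and $1-\theta$ form a basis of $A$, so $\operatorname{End}(B_n)=(1-\theta)A(1-\theta)=\mathbb C\,(1-\theta)$.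
\end{proof}

\section{Torsion, coherent sheaves and complexes}\label{sec:torsion}

Matrices see only the generic behavior of a morphism, so they say nothing about torsion. Torsion is separated off and recovered by a different argument, which works in every genus. For a coherent sheaf $E$ on $X$ let $T_E$ be its torsion subsheaf and $\bar E=E/T_E$. Then $\bar E$ is torsion free on a smooth curve, hence a vector bundle, and $E\cong T_E\oplus\bar E$ because $\operatorname{Ext}^1(\bar E,T_E)=H^1(\bar E^\vee\otimes T_E)=0$ for a sheaf with finite support.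

\begin{lemma}\label{lem:torsion}
Let $g\ge0$, $n\ge2$, and let $E,F$ be coherent sheaves on $X$. If $E^{[n]}$ is isomorphic to (a direct summand of) $F^{[n]}$, then $\bar E^{[n]}$ is isomorphic to (a direct summand of) $\bar F^{[n]}$, and $T_E$ is isomorphic to (a direct summand of) $T_F$.
\end{lemma}

\begin{proof}
We have $E^{[n]}\cong T_E^{[n]}\oplus\bar E^{[n]}$. The sheaf $T_E^{[n]}$ is supported on $p(q^{-1}(\operatorname{Supp}T_E))$, the set of $\xi$ that meet the finite set $\operatorname{Supp}T_E$. This is a proper closed subset of the variety $X^{[n]}$, so $T_E^{[n]}$ is torsion. The sheaf $\bar E^{[n]}$ is locally free. So $T_E^{[n]}$ is the torsion subsheaf of $E^{[n]}$ and $\bar E^{[n]}$ is the quotient by it; the same holds for $F$. Morphisms of sheaves map torsion to torsion, so the torsion subsheaf and the torsion free quotient are functors. Functors preserve the relations $\Psi\Phi=\mathrm{id}$ and $\Phi\Psi=\mathrm{id}$, and $\mathcal A$ is a direct summand of $\mathcal B$ exactly when there are $\Phi\colon\mathcal A\to\mathcal B$, $\Psi\colon\mathcal B\to\mathcal A$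 with $\Psi\Phi=\mathrm{id}$. Hence the assumed relation between $E^{[n]}$ and $F^{[n]}$ holds between $\bar E^{[n]}$ and $\bar F^{[n]}$ and between $T_E^{[n]}$ and $T_F^{[n]}$.

To recover $T_E$ from $T_E^{[n]}$, fix $n-1$ of the points away from the support and let the last one move. Choose $c\in X\setminus(\operatorname{Supp}T_E\cup\operatorname{Supp}T_F)$, let $\eta$ be the divisor $(n-1)c$, and let $\iota\colon X\to X^{[n]}$, $z\mapsto z+\eta$, be the morphism that classifies the divisor $Z=\Delta+X\times\eta\subset X\times X$. The surjection $\mathcal O_Z\to\mathcal O_\Delta$ is an isomorphism outside $X\times\{c\}$, and $\operatorname{pr}_2^*T_E$ vanishes in a neighborhood of $X\times\{c\}$. So the surjection becomes an isomorphism after tensoring with $\operatorname{pr}_2^*T_E$, and \eqref{eq:bc} gives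
\[
\iota^*T_E^{[n]}\cong\operatorname{pr}_{1*}\big(\mathcal O_Z\otimes\operatorname{pr}_2^*T_E\big)\cong\operatorname{pr}_{1*}\big(\mathcal O_\Delta\otimes\operatorname{pr}_2^*T_E\big)=T_E .
\]
By the choice of $c$, also $\iota^*T_F^{[n]}\cong T_F$. Applying the functor $\iota^*$ finishes the proof.
\end{proof}

\begin{remark}
The same restriction does not recover a vector bundle directly. The kernel of $\mathcal O_Z\to\mathcal O_{X\times\eta}$ is $\mathcal O(-X\times\eta)|_\Delta=\mathcal O_X(-\eta)$, so for a vector bundle $E$ one obtains an extension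
\[
0\to E(-\eta)\to\iota^*E^{[n]}\to H^0(\eta,E|_\eta)\otimes\mathcal O_X\to0,
\]
and the middle term alone need not determine the subsheaf: on $\mathbb P^1$ the bundles $\mathcal O\oplus\mathcal O$ and $\mathcal O(-1)\oplus\mathcal O(1)$ give the same middle term by Theorem~\ref{thm:P1}.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $n=1$ we have $E^{[1]}=E$. Let $n\ge2$, and first let $E,F$ be vector bundles. Suppose $\Psi\Phi=\mathrm{id}$ for $\Phi\colon E^{[n]}\to F^{[n]}$ and $\Psi\colon F^{[n]}\to E^{[n]}$, corresponding to $(h,s)$ and $(k,t)$. By Theorem~\ref{thm:hom} the first component of $\Psi\Phi$ is $kh$, and the identity corresponds to the unique pair $(\mathrm{id}_E,0)$. So $kh=\mathrm{id}_E$ and $F=h(E)\oplus\ker k$ has $E$ as a direct summand. If also $\Phi\Psi=\mathrm{id}$, then $hk=\mathrm{id}_F$ and $h$ is an isomorphism.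

For coherent sheaves, Lemma~\ref{lem:torsion} and the case of vector bundles show that $T_E$ and $\bar E$ are isomorphic to (direct summands of) $T_F$ and $\bar F$. Hence $E\cong T_E\oplus\bar E$ is isomorphic to (a direct summand of) $F\cong T_F\oplus\bar F$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:derived}]
On a smooth curve $\operatorname{Ext}^l$ between coherent sheaves vanishes for $l\ge2$, and this implies $E^\bullet\cong\bigoplus_i\mathcal H^i(E^\bullet)[-i]$ for every $E^\bullet\in D^b(X)$. Indeed, let $\mathcal H^i=\mathcal H^i(E^\bullet)$, let $m$ be the top degree with $\mathcal H^m\neq0$, and assume by induction that the truncation $\tau_{<m}E^\bullet$ is $\bigoplus_{i<m}\mathcal H^i[-i]$. The connecting map of the triangle $\tau_{<m}E^\bullet\to E^\bullet\to\mathcal H^m[-m]$ lies in $\bigoplus_{i<m}\operatorname{Ext}^{m-i+1}(\mathcal H^m,\mathcal H^i)=0$, so the triangle splits. Since $E\mapsto E^{[n]}$ is exact, $\mathcal H^i((E^{\bullet})^{[n]})=\mathcal H^i(E^\bullet)^{[n]}$. An isomorphism $(E^{\bullet})^{[n]}\cong (F^{\bullet})^{[n]}$ therefore gives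 $\mathcal H^i(E^\bullet)^{[n]}\cong\mathcal H^i(F^\bullet)^{[n]}$ for all $i$. By Theorem~\ref{thm:main}, $\mathcal H^i(E^\bullet)\cong\mathcal H^i(F^\bullet)$, and so $E^\bullet\cong F^\bullet$.
\end{proof}

\section{The projective line}\label{sec:P1}

Let $X=\mathbb P^1$ and $n\ge2$. Let $S_d=H^0(\mathbb P^1,\mathcal O(d))$ be the space of binary forms of degree $d$. An effective divisor of degree $n$ is the zero scheme of a nonzero form in $S_n$, unique up to a scalar. So $X^{[n]}=\mathbb P^n$ is the space of lines in $S_n$, and $\Xi_n=\{([\phi],x):\phi(x)=0\}\subset\mathbb P^n\times\mathbb P^1$ is a divisor of bidegree $(1,n)$. Recall that $h^0(\mathcal O(d))=\max(d+1,0)$ and $h^1(\mathcal O(d))=\max(-d-1,0)$ on $\mathbb P^1$. Information is lost because, in a range of degrees, the tautological bundles of line bundles split into only two kinds of summands.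

\begin{lemma}\label{lem:split}
For $-1\le k\le n-1$ we have $\mathcal O(k)^{[n]}\cong\mathcal O^{\,k+1}\oplus\mathcal O(-1)^{\,n-1-k}$ on $\mathbb P^n$.
\end{lemma}

\begin{proof}
Since $\Xi_n$ has bidegree $(1,n)$, there is an exact sequence
\[
0\to\mathcal O(-1)\boxtimes\mathcal O(k-n)\to\mathcal O\boxtimes\mathcal O(k)\to q^*\mathcal O(k)\to0
\]
on $\mathbb P^n\times\mathbb P^1$. Its direct images on $\mathbb P^n$ form the exact sequence
\begin{multline*}
\mathcal O(-1)\otimes H^0(\mathcal O(k-n))\to\mathcal O\otimes H^0(\mathcal O(k))\to\mathcal O(k)^{[n]}\\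
\to\mathcal O(-1)\otimes H^1(\mathcal O(k-n))\to\mathcal O\otimes H^1(\mathcal O(k)).
\end{multline*}
The first term vanishes because $k\le n-1$, and the last because $k\ge-1$. In this range $h^0(\mathcal O(k))=k+1$ and $h^1(\mathcal O(k-n))=n-1-k$. The resulting extension of $\mathcal O(-1)^{n-1-k}$ by $\mathcal O^{k+1}$ splits since $\operatorname{Ext}^1(\mathcal O(-1),\mathcal O)=H^1(\mathbb P^n,\mathcal O(1))=0$.
\end{proof}

To show that nothing else is lost, we read numerical invariants of $E$ off the cohomology of the twists of $E^{[n]}$. This uses the other structure of $\Xi_n$, as a projective bundle over $\mathbb P^1$.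

\begin{lemma}\label{lem:coh}
For a vector bundle $E$ on $\mathbb P^1$ and all $i,m$,
\[
H^i(\mathbb P^n,E^{[n]}(m))\cong H^i\big(\mathbb P^1\times\mathbb P^{n-1},E(m)\boxtimes\mathcal O(m)\big).
\]
\end{lemma}

\begin{proof}
For $x=[x_0:x_1]$ let $\ell_x=x_1T_0-x_0T_1\in S_1$, the linear form vanishing at $x$; it depends linearly on the coordinates of $x$. A form vanishes at $x$ if and only if it is divisible by $\ell_x$. So multiplication by $\ell_x$ and evaluation give a sequence of vector bundles on $\mathbb P^1$,
\[
0\to\mathcal O(-1)\otimes S_{n-1}\to\mathcal O\otimes S_n\to\mathcal O(n)\to0,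
\]
which is exact on every fiber, hence exact. The divisor $\Xi_n$ is the bundle of lines in the kernel of evaluation, that is, in $\mathcal O(-1)\otimes S_{n-1}$. Thus $\Xi_n\cong\mathbb P^1\times\mathbb P^{n-1}$, with $q$ the first projection and $p(x,[\gamma])=[\ell_x\gamma]$. The map $p$ is given by forms of bidegree $(1,1)$ without common zero, so $p^*\mathcal O(1)=\mathcal O(1)\boxtimes\mathcal O(1)$. By the projection formula $E^{[n]}(m)=p_*(q^*E\otimes p^*\mathcal O(m))=p_*(E(m)\boxtimes\mathcal O(m))$, and $p_*$ preserves cohomology because $p$ is finite.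
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:P1}]
By Lemma~\ref{lem:torsion} and the additivity of $E\mapsto E^{[n]}$, we have $E^{[n]}\cong F^{[n]}$ if and only if $T\cong T'$ and $\bar E^{[n]}\cong\bar F^{[n]}$. So we may assume $T=T'=0$. Put $A=\sum_{k=-1}^{n-1}a_k$ and $B=\sum_{k=-1}^{n-1}ka_k$.

\emph{Sufficiency.} By Lemma~\ref{lem:split},
\[
E^{[n]}\cong\mathcal O^{\,A+B}\oplus\mathcal O(-1)^{\,(n-1)A-B}\oplus\bigoplus_{k\notin[-1,n-1]}\big(\mathcal O(k)^{[n]}\big)^{a_k},
\]
which depends only on $A$, $B$ and the $a_k$ with $k\notin[-1,n-1]$.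

\emph{Necessity.} We show that the isomorphism class of $E^{[n]}$ determines these numbers. For a function $\chi$ of an integer variable, call $\chi(m+1)-2\chi(m)+\chi(m-1)$ its second difference at $m$. The functions $m\mapsto\max(m+k+1,0)$ and $m\mapsto\max(-m-k-1,0)$ have second difference $1$ at $m=-k-1$ and $0$ elsewhere. Hence both
\[
h^0(E(m))=\sum_ka_k\max(m+k+1,0)\quad\text{and}\quad h^1(E(m))=\sum_ka_k\max(-m-k-1,0)
\]
have second difference $a_{-m-1}$ at $m$.

By Lemma~\ref{lem:coh} and the K\"unneth formula, $h^0(E^{[n]}(m))=h^0(E(m))\cdot h^0(\mathbb P^{n-1},\mathcal O(m))$, and the second factor is nonzero for $m\ge0$. So $E^{[n]}$ determines $h^0(E(m))$ for $m\ge0$, hence its second differences at $m\ge1$, which are the $a_k$ with $k\le-2$.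

In degree $n$ the K\"unneth formula has a single term, since $\mathbb P^1$ and $\mathbb P^{n-1}$ have cohomology only up to degrees $1$ and $n-1$: $h^n(E^{[n]}(m))=h^1(E(m))\cdot h^{n-1}(\mathbb P^{n-1},\mathcal O(m))$. By Serre duality the second factor is $h^0(\mathbb P^{n-1},\mathcal O(-m-n))$, which is nonzero for $m\le-n$. So $E^{[n]}$ determines $h^1(E(m))$ for $m\le-n$, hence its second differences at $m\le-n-1$, which are the $a_k$ with $k\ge n$.

The rank of $E^{[n]}$ is $n\sum_ka_k$; subtracting from $\sum_ka_k$ the known $a_k$ with $k\notin[-1,n-1]$ gives $A$. Finally $h^0(E)=\sum_{k\ge-1}(k+1)a_k$ is known from the case $m=0$; subtracting the known terms with $k\ge n$ gives $A+B$, and hence $B$.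

\emph{The example.} Since $n\ge2$, the degrees $-1,0,1$ lie in $[-1,n-1]$, and both bundles have $A=2$ and $B=0$. Both tautological bundles are isomorphic to $\mathcal O^2\oplus\mathcal O(-1)^{2n-2}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KR}
Andreas Krug and J{\o}rgen Vold Rennemo,
\emph{Some ways to reconstruct a sheaf from its tautological image on a Hilbert scheme of points},
arXiv:1808.05931 (2018).

\end{thebibliography}
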